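# Jordan blocks of quantum multiplication by the first Chern class

## 1. A nine by nine matrix from the cubic surface

Let $X\subset\mathbb{CP}^3$ be a smooth cubic surface, and let $h=c_1(X)$, which is the hyperplane class. Write $X$ as the blow-up of $\mathbb{CP}^2$ in six points. Then $H^2(X)$ has the basis $l,e_1,\dots,e_6$ with $l\cdot l=1$, $e_i\cdot e_i=-1$, all other products zero, and $h=3l-\sum e_i$. The total cohomology has dimension $1+7+1=9$.

We deform the cup product by counting rational curves. The quantum product $a\ast b$ is the class with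
$$\int_X (a\ast b)\cup c=\sum_{B\in H_2(X;\mathbb Z)}\langle a,b,c\rangle_B ,$$
where $\langle a,b,c\rangle_B$ is the genus $0$ Gromov–Witten invariant counting rational curves in class $B$ that meet cycles dual to $a,b,c$; the term $B=0$ gives the cup product. We compute multiplication by $h$. By the divisor axiom, $\langle h,a,b\rangle_B=(h\cdot B)\langle a,b\rangle_B$ for $B\neq 0$. Let $d=c_1(B)=h\cdot B$. For dimension reasons $\langle a,b\rangle_B\ne0$ requires $|a|+|b|=2d+2$, and the unit gives no contribution. So only three kinds of curves matter, and the classical counts are these.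

* $d=1$: the $27$ lines $E$, namely $e_i$, $\;l-e_i-e_j$, $\;2l-\sum_{i\ne j}e_i$.
* $d=2$: the $27$ conic classes $C=h-E$, with one conic of each class through a generic point.
* $d=3$: the $72+12=84$ rational cubics through two generic points ($72$ classes of twisted cubics with one curve each, and $12$ nodal plane sections).

Hence, for $a\in H^2(X)$,
$$h\ast a=(h\cdot a)\,\mathrm{pt}+\sum_E(a\cdot E)\,E+2\sum_C (a\cdot C)\,1,\qquad h\ast\mathrm{pt}=2\sum_C C+3\cdot 84\cdot 1 .$$
Adding up the list of lines, the coefficient of $l$ is $15+12=27$ and that of each $e_i$ is $1-5-5=-9$, so $\sum E=9h$ and $\sum C=27h-9h=18h$. Since $h\cdot h=3$,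
$$h\ast 1=h,\qquad h\ast h=3\,\mathrm{pt}+9h+108,\qquad h\ast\mathrm{pt}=36h+252 .$$
So $h\ast h\ast h=3(36h+252)+9\,h\ast h+108h$, that is,
$$h^3-9h^2-216h-756=(h+6)^2(h-21)=0 .$$
The three classes $1,h,h\ast h$ are linearly independent, so on the span of $1,h,\mathrm{pt}$ the vector $1$ is cyclic, and $(X+6)^2(X-21)$ is the minimal polynomial there.

It remains to treat $h^\perp\subset H^2$, of dimension six. If $h\cdot v=0$ then $\sum_C v\cdot C=18\,v\cdot h=0$, so $h\ast v=\sum_E(v\cdot E)E$. Take $v=e_1-e_2$. The lines with $v\cdot E\neq0$ are $e_1$ (value $-1$), $e_2$ ($+1$), $l-e_1-e_j$ and $l-e_2-e_j$ for $j\ge3$ ($+1$ and $-1$), $2l-\sum_{i\ne1}e_i$ ($-1$) and $2l-\sum_{i\neq2}e_i$ ($+1$). The sum is $-v-4v-v=-6v$. Take $v=l-e_1-e_2-e_3$, and put $S=e_1+e_2+e_3$, $S'=e_4+e_5+e_6$. The sum is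
$$S-(3l-2S)+(3l-2S')-(6l-3S-2S')=-6l+6S=-6v .$$
By symmetry in the indices, $h\ast v=-6v$ for all $e_i-e_j$ as well, and together these vectors span $h^\perp$.

So $h\ast(\cdot)$ has the eigenvalue $21$ once, and the eigenvalue $-6$ with generalized eigenspace of dimension eight, made of one Jordan block of size $2$ and six of size $1$. Multiplication by $c_1$ is therefore not semisimple. The multiplicity of $-6$ is eight, but the Jordan blocks have size at most $2$, and $2$ is the complex dimension of $X$. For comparison, on $\mathbb{CP}^1$ with point class $x$ we have $c_1=2x$, $x\ast x=1$, eigenvalues $\pm2$, and blocks of size $1$. Does the dimension always control the size of the blocks?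

## 2. Block sizes and dimension: the statements

**Setting.** $M^{2n}$ is a closed symplectic manifold with $n\ge1$ which is monotone, meaning $[\omega_M]=c_1(M)$. The small quantum product $\ast_q$ on $H^*(M;\mathbb C)[q^{\pm1}]$, with $|q|=2$, counts rational curves in class $B$ with weight $q^{\int_Bc_1(M)}$, and $\ast$ is its value at $q=1$. We study the $\mathbb Z/2$-graded map
$$H^*(M;\mathbb C)\longrightarrow H^*(M;\mathbb C),\qquad x\longmapsto c_1(M)\ast x. \tag{1}$$

We use the standard properties: $\ast$ is associative and graded commutative, has the unit $1\in H^0$, and satisfies $\int_M a\ast b=\int_M a\cup b$. The map (1) respects the decomposition of $M$ into components, so we assume from now on that $M$ is connected.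

We ask whether there is a function $N:\mathbb Z_{\ge1}\to\mathbb Z_{\ge1}$ such that for every $n$ and every such $M$ of dimension $2n$, every Jordan block of (1) has size at most $N(n)$. Equivalently, $(c_1\ast(\cdot)-\lambda)^{N(n)}$ should vanish on the generalized $\lambda$-eigenspace for each $\lambda$. This is about blocks, and not about the degree of the minimal polynomial, which also counts distinct eigenvalues.

The question is prompted by a remark in Pomerleano–Seidel, *The quantum connection and its mod p reduction* (arXiv:2606.28256, 2026): "it seems that we do not have a dimension-dependent upper bound on the Jordan block size" of (1). They contrast it with a theorem of Briançon–Skoda. Let $W\in\mathbb C[x_1,\dots,x_n]$ have $W(0)=0$ and an isolated critical point at $0$. Then $W^n=0$ in $\mathit{Jac}(W)=\mathbb C[[x_1,\dots,x_n]]/(\partial_1W,\dots,\partial_nW)$, so multiplication by $W$ has Jordan blocks of size at most $n$. For instance, if $n=1$ and $W=x^m$ with $m\ge 2$, then $\mathit{Jac}(W)=\mathbb C[x]/x^{m-1}$ and indeed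 $W=0$ there.

**Theorem 1.** For every eigenvalue $\lambda$ of (1), $(c_1\ast(\cdot)-\lambda)^{n+1}=0$ on the generalized $\lambda$-eigenspace in $H^*(M;\mathbb C)$. So every Jordan block has size at most $n+1$, and one may take $N(n)=n+1$.

**Theorem 2.** The map (1) has at most one Jordan block of size $n+1$, counting all eigenvalues and all of $H^*(M;\mathbb C)$. If it exists, it lies in even cohomology and its eigenvalue is an integer.

**Blocks of size $n$ occur.** This paragraph is not used in the proofs, and for general $n$ it rests on a cited relation. Let $X\subset\mathbb{CP}^{n+1}$ be a smooth hypersurface of degree $n+1$, so $c_1(X)=h$ is the hyperplane class. At $q=1$ one has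
$$(h+(n+1)!)^{n+1}=(n+1)^{n+1}(h+(n+1)!)^n \tag{2}$$
(Givental, *Equivariant Gromov–Witten invariants*, IMRN 1996; see also Sheridan, *On the Fukaya category of a Fano hypersurface in projective space*, Publ. IHÉS 124 (2016)). The quantum powers $1,h,\dots,h^n$ have the linearly independent leading terms $1,h,\dots,h^{\cup n}$, so no non-zero polynomial of degree at most $n$ annihilates $h$. Hence the minimal polynomial of $h\ast$ is $(X+(n+1)!)^n\,(X+(n+1)!-(n+1)^{n+1})$, and the largest block at $-(n+1)!$ has size exactly $n$. For $n=1$, (2) reads $(h+2)(h-2)=0$, which is right for $\mathbb{CP}^1$. For $n=2$ it is the relation $(h+6)^2(h-21)=0$ of Section 1. Together with Theorem 1, the optimal $N(n)$ is $n$ or $n+1$. For $n=1$ we have $M=S^2$ and the optimum is $1$. For $n\ge2$ the arguments below do not decide whether size $n+1$ ever occurs.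

**Reduction to even cohomology.** This step lets us work in a commutative ring. Let $R=H^{ev}(M)$ with $\ast$, and let $A$ denote $c_1\ast(\cdot)$. Let $e_\lambda\in R_{\mathbb C}$ be the idempotent, a polynomial in $c_1$, that projects to the generalized $\lambda$-eigenspace of $A|_R$. Now $H^*(M;\mathbb C)$ is a unital $R_{\mathbb C}$-module on which $A$ acts as $c_1\in R$, and $(c_1-\lambda)\ast e_\lambda$ is nilpotent. So $H^*(M;\mathbb C)=\bigoplus_\lambda e_\lambda\ast H^*(M;\mathbb C)$ is the generalized eigenspace decomposition of $A$ on all of cohomology. If $(c_1-\lambda)^{n+1}\ast e_\lambda=0$ in $R_{\mathbb C}$, then $(A-\lambda)^{n+1}$ kills $e_\lambda\ast H^*$; the converse follows by applying $(A-\lambda)^{n+1}$ to $e_\lambda$. Thus Theorem 1 is equivalent to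
$$(c_1-\lambda)^{n+1}\ast e_\lambda=0\ \text{ in } R_{\mathbb C}\quad\text{for all }\lambda. \tag{3}$$
From now on $H:=H^{ev}(M)$, also written $R$ when its ring structure matters.

## 3. Grading, associativity and duality alone give no bound

The first thing to try is the grading. Write $c_1\ast_q=A(q)=\sum_{d\ge0}q^dA_d$ with
$$A_d:H^{2j}\to H^{2j+2-2d},\qquad A_0=c_1\cup,\qquad A=\sum_dA_d .$$
At $q=0$ the degree gives $A_0^{n+1}=0$, exactly the exponent we want. At $q=1$ the operator $A-\lambda$ has one part that raises degree by $2$, a part $A_1-\lambda$ that preserves degree, and parts that lower it. Its powers have no reason to leave the range of degrees, and the argument stops. The next attempt is to add associativity, commutativity and Poincaré duality. This cannot suffice either, as the following algebra shows.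

**Example.** Let $b\ge2$ and $\mathcal R=\mathbb C[x]/(x^{b+2})$. Let $\ell(\sum a_ix^i)=a_2+a_{b+1}$ if $b\geq 2$. Put $F_0=\mathbb C1\subset F_1=\ker\ell\subset F_2=\mathcal R$. Note that $1,x\in F_1$, and $F_iF_j\subset F_{i+j}$ (with $F_i=\mathcal R$ for $i\ge2$). Every non-zero ideal contains $x^{b+1}$, and $\ell(x^{b+1})=1$, so $(a,a')=\ell(aa')$ is non-degenerate. As $F_1=1^\perp$, it induces a non-degenerate form on $F_1/F_0$. Let $H^0=F_0$, and let $H^2\ni x$ be a complement of $F_0$ in $F_1$. Then $(H^2)^\perp$ is a non-degenerate plane containing the isotropic vector $1$; let $H^4$ be its other isotropic line, which is not in $1^\perp=F_1$. Now $\mathcal R=H^0\oplus H^2\oplus H^4$ has dimensions $1,b,1$, and a product of elements of $H^{2i}$ and $H^{2j}$ has components only in $H^{2(i+j-d)}$, $d\ge0$. Weighting such a component by $q^d$ gives a graded, commutative, associative deformation of its $q=0$ part. The integral $\ell$ satisfies duality: $\ell(aa')$ vanishes unless the degrees of $a,a'$ add up to $4$. With $c=x$ we even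 have $\ell(c\cdot c)=1\neq0$. This looks like a four-dimensional manifold with $b_2=b$. But multiplication by $c$ is a single Jordan block of size $b+2$.

So more geometry is needed than these axioms.

## 4. One connection, two singular points

Let $g$ act on $H^{2j}$ as multiplication by $j$. Besides $A$, we use a new variable $t$ and the operators
$$D=t\partial_t+g-t^{-1}A,\qquad \nabla=tD=t^2\partial_t+tg-A . \tag{4}$$
They satisfy the Leibniz rules $D(fx)=t\partial_t(f)\,x+fDx$ and $\nabla(fx)=t^2\partial_t(f)\,x+f\nabla x$ for functions $f$ of $t$.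

Look at the two ends. At $t=0$ the leading term of $\nabla$ is $-A$, so its eigenvalues split the connection into formal pieces, one per eigenvalue (Section 8). At $t=\infty$, conjugation by $t^g$ turns $D$ into
$$D'=t^gDt^{-g}=t\partial_t-\sum_{d\ge0}t^{-d}A_d , \tag{5}$$
because $t^g(t\partial_t)t^{-g}=t\partial_t-g$ and $t^gA_dt^{-g}=t^{1-d}A_d$. Here the leading term is the classical operator $-c_1\cup$, and the grading, bounded by $n$, has its say. The eigenvalues live at $t=0$ and the bound $n$ lives at $t=\infty$. The difficulty is to get from one to the other: the splitting at $t=0$ is by power series in $t$, which we have no way to expand at $\infty$.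

In characteristic $p$ the operator $\nabla^p$ turns out to be linear over functions of $t$, with polynomial entries. Its generalized eigenspaces are subspaces over the field of rational functions of $t$, so they can be expanded at both ends. The plan is to show that a non-zero $(c_1-\lambda)^j\ast e_\lambda$ produces a non-zero vector, polynomial in $t$, of degree at most $pn$ and vanishing at $t=0$ to order at least $pj-c_0$, with $c_0$ independent of $p$. For $j=n+1$ and $p>c_0$ this is impossible. The vectors come from quantum Steenrod operations, which use the geometry of $M$ beyond the axioms of Section 3.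

## 5. Integrality and quantum Steenrod operations

**Integrality.** For monotone $M$ the 3-point genus $0$ invariants are integers on $H^*(M;\mathbb Z)/\mathrm{tors}$ (McDuff–Salamon, *J-holomorphic curves and symplectic topology*). Only $0\in H_2(M;\mathbb Z)$ and classes with $c_1=\omega\ge1$ contribute. Let $p$ be an odd prime such that $H^*(M;\mathbb Z)$ has no $p$-torsion. Then $H^*(M;\mathbb F_p)=H^*(M;\mathbb Z)\otimes\mathbb F_p$, and the quantum product over $\mathbb F_p$ is the mod $p$ reduction.

**The operations.** We take the following from P. Seidel, N. Wilkins, *Covariant constancy of quantum Steenrod operations*, J. Fixed Point Theory Appl. 24 (2022). Let $\Lambda$ be the Novikov ring over $\mathbb F_p$ with variables $q^B$ ($B$ a spherical class, $B=0$ or $\omega(B)>0$). Let $|t|=2$, $|\theta|=1$, $\theta^2=0$; these are the generators of the cohomology of the group $\mathbb Z/p$. For $b\in H^*(M;\mathbb F_p)$ there is an operation $Q\Sigma_b$ of degree $p|b|$ on $H^*(M;\Lambda)[[t,\theta]]$, linear over $\Lambda[[t,\theta]]$,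 such that:

* $Q\Sigma_1=\mathrm{id}$;
* $Q\Sigma_b\circ Q\Sigma_{b'}=(-1)^{|b||b'|p(p-1)/2}\,Q\Sigma_{b\ast b'}$, where $Q\Sigma_{q^Bb}:=q^{pB}Q\Sigma_b$;
* $Q\Sigma_b$ commutes with $t\partial_a+a\ast$ for $a\in H^2(M;\mathbb Z)$, where $\partial_aq^B=(\int_Ba)\,q^B$;
* $Q\Sigma_b(c)=St(b)\cup c+(\text{terms with }q^B,\ B\ne0)$, with $St$ the classical total Steenrod power.

Specialize $q^B\mapsto q^{c_1(B)}$, restrict to even classes, and set $\theta=0$. For even $b,c$ the coefficient of $\theta$ lies in odd cohomology, by degree, and since the operations are linear over $\theta$, compositions are compatible with reduction mod $\theta$. Call the result $Q_b$. For $b\in H^{2a}(M;\mathbb F_p)$ we get the following.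

* **(Q1)** $Q_b=\sum_{d,l\ge0}Q_b^{d,l}q^dt^l$ is an $\mathbb F_p[q,t]$-linear endomorphism of $H_{\mathbb F_p}[q,t]$ of degree $2pa$, so $Q_b^{d,l}:H^{2i}\to H^{2(i+pa-d-l)}$. The sum is finite, since $i+pa-d-l\ge0$ is needed.
* **(Q2)** $Q_b$ is additive in $b$.
* **(Q3)** $Q_1=\mathrm{id}$ and $Q_bQ_{b'}=Q_{b\ast_qb'}$ for even classes, with $Q_{q^db}:=q^{pd}Q_b$.
* **(Q4)** $[\,tq\partial_q+c_1\ast_q,\ Q_b\,]=0$ (take $a=c_1$ above).
* **(Q5)** $Q_b(1)|_{q=0}=St(b)$ mod $\theta$, where $St(b)=\sum_{j\ge a}t^{pa-j}St_j(b)$ with $St_j(b)\in H^{2j}$, and $St_a(b)=\varepsilon_ab$ with $\varepsilon_a\in\mathbb F_p^\times$. Moreover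
$$St(c_1)=\prod_{i\in\mathbb F_p}(c_1+it)=c_1^{\cup p}-t^{p-1}c_1 ,$$
and replacing $t$ by $ut$ with $u\in\mathbb F_p^\times$ does not change this, as $u^{p-1}=1$. So the normalization of $t$ is harmless.

Only (Q2) needs an argument. The operation $Q\Sigma_b$ depends linearly on the class of $b^{\otimes p}$ in $\mathbb Z/p$-equivariant cohomology. Expand $(b+b')^{\otimes p}$ into words. The words other than $b^{\otimes p}$ and $b'^{\otimes p}$ fall into free $\mathbb Z/p$-orbits because $p$ is prime. So the class of $(b+b')^{\otimes p}-b^{\otimes p}-b'^{\otimes p}$ is a sum over free orbits, that is, a transfer $\mathrm{tr}(y)$ from the trivial group. Then $t\cdot\mathrm{tr}(y)=\mathrm{tr}(\mathrm{res}(t)\,y)=0$, since $t$ restricts to zero on the trivial group. The target of the operation has no $t$-torsion, so the contribution of this class is zero.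

## 6. The mod $p$ quantum ring acts, and its orbit map has bounded degree

Let $k=\overline{\mathbb F}_p$ and $H_k=H_{\mathbb F_p}\otimes k=R_k$. Put $\mathcal P_b(t)=\sum_{d,l}Q_b^{d,l}t^l$, which is $Q_b$ at $q=1$. By (Q2) it is $\mathbb F_p$-linear in $b$. Extend it $k$-linearly to $b\in R_k$, and then linearly to coefficients $b$ in $R_k\otimes k(t)$, $R_k((t))$ or $R_k((t^{-1}))$. Let
$$\Phi(b)=\mathcal P_b(1),\qquad \Phi(b)\in H_k[t]\ \text{ for } b\in R_k .$$

**(P1) Multiplicativity.** This makes $\mathcal P$ a ring action. By (Q2) and (Q3), $\mathcal P_1=1$ and $\mathcal P_b\mathcal P_{b'}=\mathcal P_{b\ast b'}$, hence $\mathcal P_b\Phi(b')=\Phi(b\ast b')$.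

**(P2) Compatibility with $\nabla$.** We need $[\nabla,\mathcal P_b]=0$ for $b\in R_k$. It suffices to take $b\in H^{2a}(M;\mathbb F_p)$. At $q=1$, (Q4) says $[A,\mathcal P_b]=-t\sum d\,Q_b^{d,l}t^l$. By (Q1), $[g,Q_b^{d,l}]=(pa-d-l)Q_b^{d,l}=-(d+l)Q_b^{d,l}$; this is the one place where $pa=0$ in $k$ is used. So $\sum d\,Q_b^{d,l}t^l=-t\partial_t(\mathcal P_b)-[g,\mathcal P_b]$, and
$$[\nabla,\mathcal P_b]=t^2\partial_t(\mathcal P_b)+t[g,\mathcal P_b]-[A,\mathcal P_b]=t^2\partial_t(\mathcal P_b)+t[g,\mathcal P_b]-t^2\partial_t(\mathcal P_b)-t[g,\mathcal P_b]=0 .$$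

**(P3) Degree at infinity.** This provides the upper bound $pn$, and shows that $\Phi$ is an isomorphism. For $b\in H^{2a}$, (Q1) shows that $Q_b^{d,l}(1)\in H^{2j}$ with $l=pa-j-d$. So the $H^{2j}$-component of $\Phi(b)$ is $\sum_{d\ge0}t^{pa-j-d}\varphi_{j,d}(b)$, with only non-negative exponents occurring. Hence
$$\deg_t\Phi(b)\le pa\le pn\qquad(b\in H^{2a}_k). \tag{6}$$
For $b\in H^{2a}$ put
$$T(b)=t^{-pa}t^g\Phi(b)=\sum_dt^{-d}\sum_j\varphi_{j,d}(b).$$
Then $T\in\mathrm{End}(H_k)[t^{-1}]$. At $t=\infty$ only $d=0$ remains, so $T|_{t=\infty}=St(\cdot)|_{t=1}$, extended $k$-linearly. By (Q5) it is triangular with respect to the grading, with the units $\varepsilon_a$ on the diagonal. So $T\in GL(H_k[[t^{-1}]])$. Since $\Phi=t^{-g}\,T\,t^{pg}$, the map $\Phi:R_k\otimes K\to H_k\otimes K$ is an isomorphism for $K=k((t^{-1}))$. In bases $\Phi$ is a polynomial matrix, now known to have non-zero determinant, so the same holds for $K=k(t)$ and $K=k((t))$.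

Thus $H_k\otimes k(t)$ is a free module of rank one over the quantum ring, generated by $1$.

## 7. $\nabla^p$ is quantum multiplication by an element close to $-c_1$

**Linearity of $\Psi:=\nabla^p$.** We show that $\Psi$ is a polynomial matrix. First, $(t^2\partial_t)^pt^r=r(r+1)\cdots(r+p-1)\,t^{r+p}=0$ in characteristic $p$. In the iterated Leibniz rule the binomial coefficients $\binom pi$, $0<i<p$, vanish, so $\nabla^p(fx)=(t^2\partial_t)^p(f)\,x+f\nabla^px=f\nabla^px$. So $\Psi$ is linear over $k[t]$, and likewise over $k(t)$ and $k((t))$. As $\nabla$ preserves $H_k[t]$ and is $-A$ modulo $t$,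
$$\Psi\in\mathrm{End}(H_k)[t],\qquad \Psi|_{t=0}=(-A)^p .$$
By (P2) and linearity, $\Psi$ commutes with all $\mathcal P_b$, also for $b$ with coefficients in $k(t)$. Finally, $Dt=t(D+1)$ gives inductively $(tD)^m=t^m(D+m-1)\cdots(D+1)D$, and so
$$\Psi=(tD)^p=t^p\prod_{i=0}^{p-1}(D+i)=t^p(D^p-D). \tag{7}$$

**Lemma A.** There is $\beta\in R_k\otimes k(t)$ with $\Psi=\mathcal P_\beta$. At $t=\infty$ it has an expansion
$$\beta=-c_1+\kappa+\sum_{l\ge1}t^{-pl}\beta_l,\qquad\kappa\in k,\ \beta_l\in R_k .$$

*Proof.* **Step 1: existence of $\beta$.** As $\Phi$ is an isomorphism over $k(t)$, we may define $\beta$ by $\Phi(\beta)=\Psi(1)$. For $b\in R_k$,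
$$\Psi\Phi(b)=\Psi\mathcal P_b(1)=\mathcal P_b\Psi(1)=\mathcal P_b\mathcal P_\beta(1)=\mathcal P_\beta\mathcal P_b(1)=\mathcal P_\beta\Phi(b),$$
using that $R$ is commutative. The $\Phi(b)$ span over $k(t)$, so $\Psi=\mathcal P_\beta$.

**Step 2: $\beta$ depends only on $t^p$.** This will give the gaps of length $p$ in the expansion. On the one hand $\nabla\Phi(\beta)=\nabla\Psi(1)=\Psi\nabla(1)=\mathcal P_\beta\nabla(1)$. On the other, writing $\beta=\sum f_ib_i$ with $f_i\in k(t)$, $b_i\in R_k$, the Leibniz rule and (P2) give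
$$\nabla\mathcal P_\beta(1)=\sum_i\big(t^2\partial_t(f_i)\mathcal P_{b_i}(1)+f_i\mathcal P_{b_i}\nabla(1)\big)=\Phi(t^2\partial_t\beta)+\mathcal P_\beta\nabla(1).$$
Hence $\Phi(t^2\partial_t\beta)=0$ and $\partial_t\beta=0$. So $\beta\in R_k\otimes k(t^p)$, and at infinity $\beta\in R_k((t^{-p}))$.

**Step 3: the leading term.** By (5), $D'$ preserves $H_k[[t^{-1}]]$ and $t^{-1}H_k[[t^{-1}]]$, and acts as $-c_1\cup$ modulo $t^{-1}$. So, $p$ being odd, $(D'^p-D')(1)\equiv c_1-c_1^{\cup p}$ modulo $t^{-1}$. Write $\beta=\sum_a\beta_{(a)}$ with $\beta_{(a)}\in H^{2a}_k((t^{-p}))$, and put $\gamma=\sum_at^{p(a-1)}\beta_{(a)}$. From (7) and $t^g1=1$ we have $t^g\Psi(1)=t^p(D'^p-D')(1)$. From the definition of $T$, $t^g\Phi(\beta)=\sum_at^{pa}T(\beta_{(a)})=t^pT(\gamma)$. Therefore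
$$T(\gamma)=(D'^p-D')(1) .$$
As $T\in GL(H_k[[t^{-1}]])$, this gives $\gamma\in H_k[[t^{-1}]]$. Its value at $\infty$ is sent by $T|_{t=\infty}$ to $c_1-c_1^{\cup p}$, which is $St(-c_1)|_{t=1}$ by (Q5) and additivity. As $T|_{t=\infty}$ is injective, the value is $-c_1$. Since $\gamma\in H_k((t^{-p}))$, we get $\gamma\in-c_1+t^{-p}H_k[[t^{-p}]]$. Now use $\beta_{(a)}=t^{p(1-a)}\gamma_{(a)}$:

* $a=0$: $\gamma_{(0)}\in t^{-p}H^0_k[[t^{-p}]]$ and $H^0_k=k$, so $\beta_{(0)}\in k[[t^{-p}]]\cdot1$;
* $a=1$: $\beta_{(1)}\in-c_1+t^{-p}H_k^2[[t^{-p}]]$;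
* $a\ge2$: $\beta_{(a)}\in t^{-p}H^{2a}_k[[t^{-p}]]$.

The constant term of $\beta_{(0)}$ is $\kappa$. $\square$

**Lemma B.** The eigenvalues of $\Psi$ over $k(t)$ are the constants $\kappa-\lambda$, with $\lambda$ the eigenvalues of $A$ on $H_k$. With $e_\lambda\in R_k$ the corresponding idempotents, $\Phi\big((e_\lambda\ast R_k)\otimes k(t)\big)$ is the generalized $(\kappa-\lambda)$-eigenspace of $\Psi$.

*Proof.* The point is that a function regular at finite $t$ and at $\infty$ is constant. We have $\Psi\Phi(b)=\Phi(\beta\ast b)$, so via $\Phi$ the operator $\Psi$ is multiplication by $\beta$ on $R_k\otimes k(t)$. The ring $R_k$ is a product of local rings with residue field $k$. Take the local factor with character $\chi:R_k\to k$. Its maximal ideal is nilpotent, so the only eigenvalue of $\beta$ on this factor, tensored with $k(t)$, is $\chi(\beta)\in k(t)$. It is a root of the characteristic polynomial of a matrix over $k[t]$, hence integral over $k[t]$, hence in $k[t]$. By Lemma A it has no pole at $\infty$, and its value there is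 $\kappa-\chi(c_1)$. So $\chi(\beta)=\kappa-\chi(c_1)$. Finally, $e_\lambda\ast R_k$ is the product of the local factors with $\chi(c_1)=\lambda$. $\square$

**Example: $\mathbb{CP}^1$ at $p=3$.** Here $H=\langle1,x\rangle$, $x\ast x=1$, and $c_1=2x=-x$, so $-A$ exchanges $1$ and $x$, and $\nabla=t^2\partial_t+tg-A$ gives $\nabla1=x$, $\nabla x=1+tx$. Then $\nabla^21=1+tx$ and
$$\Psi(1)=\nabla(1+tx)=x+t^2x+t(1+tx)=t+(1-t^2)x .$$
As $\nabla x=\nabla^21$, we have $\Psi(x)=\nabla^2(1+tx)=\nabla(t+(1-t^2)x)=t^2+tx-2t^3x+(1-t^2)(1+tx)=1-tx$, using $2=-1$ and $3=0$. The matrix $\begin{pmatrix}t&1\\1-t^2&-t\end{pmatrix}$ has trace $0$ and determinant $-1$: its entries vary with $t$ but its eigenvalues $\pm1$ do not. Its square is the identity. By injectivity of $\Phi$, $\beta\ast\beta=1$; in $R_k\otimes k(t)\cong k(t)\times k(t)$ this leaves $\beta\in\{\pm1,\pm x\}$, and Lemma A forces $\beta=x=-c_1$ and $\kappa=0$. So $\Phi(x)=\Psi(1)=t+(1-t^2)x$. With $q$ restored this is $tq^2+(q^2-t^2)x$; at $q=0$ it is $-t^2x=St(x)$, as (Q5) predicts, and its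 $t$-degree is at most $p\cdot1=3$, as (6) predicts.

## 8. The formal splitting at $t=0$ over a ring of integers

We now need information at $t=0$ that is uniform in $p$. So we work over a ring $O$ of algebraic numbers and reduce modulo its primes.

**The ring $O$.** Let $F$ be a number field containing all eigenvalues of $A$ on $H^{ev}(M;\mathbb C)$. As $A$ is an integer matrix, they are algebraic integers. Let $O=O_F[1/m_0]$, where $m_0$ is divisible by $2$ and by the torsion primes of $H^*(M;\mathbb Z)$, and is such that differences of distinct eigenvalues are units in $O$. Then the factors $(X-\mu)^{m_\mu}$ of the characteristic polynomial of $A$ are pairwise comaximal in $O[X]$, so the Chinese remainder theorem gives idempotents $e_\mu\in R_O$, polynomials in $c_1$, and a decomposition $H_O=\bigoplus_\mu H_\mu$ into generalized eigenspaces. Enlarging $m_0$ we may assume that $O$ is a principal ideal domain, so the summands $H_\mu$ are free. We will enlarge $m_0$ finitely often and keep the letter $O$; all objects are base changed. Any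 non-zero element of $O$ becomes a unit after such an enlargement. Write $O((t))=O[[t]][t^{-1}]$.

**Splitting.** We block-diagonalize $\nabla$ by a gauge transformation. We look for $G=1+\sum_{i\ge1}t^iG_i$ with block-off-diagonal $G_i$, and a block-diagonal $C=-A+\sum_{i\ge1}t^iC_i$, both over $O$, with
$$\nabla G=G(t^2\partial_t+C) . \tag{8}$$
This means $t^2\partial_t(G)+tgG-AG=GC$. The coefficient of $t^0$ holds. For $i\ge1$ the coefficient of $t^i$ reads
$$[G_i,A]-C_i=\sum_{0<a<i}G_aC_{i-a}-(i-1)G_{i-1}-gG_{i-1}\qquad(G_0=1),$$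
where the term $(i-1)G_{i-1}$ is absent for $i=1$. The right side is known inductively. On $\mathrm{Hom}(H_\mu,H_{\mu'})$ with $\mu\ne\mu'$, the map $X\mapsto XA-AX$ is the unit $\mu-\mu'$ plus a nilpotent map, hence invertible over $O$. As $A$ is block-diagonal, $[G_i,A]$ is off-diagonal. So the off-diagonal part of the equation determines $G_i$ and the diagonal part determines $C_i$.

Put $L_\mu=G(H_\mu\otimes O[[t]])$. By (8), $H_O[[t]]=\bigoplus_\mu L_\mu$ is a $\nabla$-stable decomposition into free $O[[t]]$-modules. Let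
$$\nabla_\mu=\nabla+\mu\ \text{ on }L_\mu,\qquad D_\mu=t^{-1}\nabla_\mu\ \text{ on }L_\mu[t^{-1}] .$$
$D_\mu$ satisfies the Leibniz rule with respect to $t\partial_t$ and maps $t^rL_\mu$ to $t^{r-1}L_\mu$.

**Example.** For $\mathbb{CP}^1$ take the eigenvectors $v_\pm=1\pm x$ of $A$, with $\mu=\pm2$. Then $gv_+=x=\frac12(v_+-v_-)$ and $gv_-=\frac12(v_--v_+)$. The equation for $i=1$ is $[G_1,A]-C_1=-g$. Its diagonal part gives $C_1=\frac12$ on both lines. Its off-diagonal part gives $G_1v_+=\frac18v_-$ and $G_1v_-=-\frac18v_+$. So $D_\mu$ is $t\partial_t+\frac12+O(t)$ in the basis given by $G$.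

**Reduction.** For a non-zero prime $\mathfrak p$ of $O$, with residue field embedded in $k=\overline{\mathbb F}_p$, everything reduces mod $\mathfrak p$, distinct eigenvalues stay distinct, and Sections 5–7 apply, since $p$ does not divide $m_0$. Write $L_{\mu,k}=G(H_{\mu,k}\otimes k[[t]])$. Since $H_k[[t]]=\bigoplus_\mu L_{\mu,k}$,
$$L_{\mu,k}[t^{-1}]\cap H_k[[t]]=L_{\mu,k}. \tag{9}$$

**Lemma C.** For every $\mathfrak p$, $\Psi+\mu^p=\nabla_\mu^p$ is nilpotent on $L_{\mu,k}$, and $L_{\mu,k}[t^{-1}]$ is the generalized $(-\mu^p)$-eigenspace of $\Psi$ in $H_k((t))$.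

*Proof.* This identifies the global eigenspaces of $\Psi$ with the formal pieces at $t=0$. The scalar $\mu$ commutes with $\nabla$, so $(\nabla+\mu)^p=\nabla^p+\mu^p$. The operator $\Psi$ preserves $L_{\mu,k}$, and by Lemma B the characteristic polynomial of $\Psi|_{L_{\mu,k}}$ has only roots in $k$, constant in $t$. So the roots can be read off at $t=0$. There $\Psi$ acts on $L_{\mu,k}/t\cong H_{\mu,k}$ by $(-A)^p$, with sole eigenvalue $-\mu^p$. So all roots equal $-\mu^p$, and $\Psi+\mu^p$ is nilpotent on $L_{\mu,k}$. For distinct $\mu$ the values $-\mu^p$ are distinct, so these spaces are the generalized eigenspaces. $\square$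

## 9. Regularity: lattices on which $D_\mu$ has no pole

By (7), applied to $D_\mu$, we have $\nabla_\mu^p=t^p(D_\mu^p-D_\mu)$. If $D_\mu$ preserved $L_\mu$, each application of $\nabla_\mu^p$ would gain $p$ orders of vanishing. But $D_\mu$ starts with $t^{-1}(\mu-A)$, which has a pole as soon as there is a Jordan block. Sometimes the pole can be removed by changing the lattice, and sometimes not.

**Example.** Let $e_1,e_2$ be a basis, over characteristic $0$. If $\mathcal D e_1=0$ and $\mathcal D e_2=-t^{-1}e_1$, where $\mathcal D$ satisfies the Leibniz rule for $t\partial_t$, then $f_1=t^{-1}e_1$ and $f_2=e_2$ satisfy $\mathcal Df_1=-f_1$, $\mathcal Df_2=-f_1$, and the lattice they span is preserved. If instead $\mathcal De_1=-e_2$, $\mathcal De_2=-t^{-1}e_1$, then the leading term is the same nilpotent matrix, but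
$$\mathcal D^2e_2=-t^{-1}\mathcal De_1+t^{-1}e_1=t^{-1}e_2-\mathcal De_2 .$$
The coefficient $t^{-1}$ has a pole. With $\tau^2=t$, the coefficient matrix in the basis $e_2,\ \tau\mathcal De_2$ has the leading term $\tau^{-1}\begin{pmatrix}0&1\\1&0\end{pmatrix}$, which is not nilpotent.

So nilpotence at $t=0$ is not enough. What excludes the second behavior for our $D_\mu$ is Lemma C: nilpotence of $\nabla_\mu^p$ modulo primes.

**Definition.** An $O[[t]]$-lattice in $L_\mu[t^{-1}]$ is the $O[[t]]$-span of an $O((t))$-basis of $L_\mu[t^{-1}]$.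

**Lemma D.** After enlarging $m_0$, there are, for each $\mu$, a $D_\mu$-stable $O[[t]]$-lattice $\Lambda_\mu\subset L_\mu[t^{-1}]$ and $c\ge0$ with $t^cL_\mu\subset\Lambda_\mu\subset t^{-c}L_\mu$.

*Proof.* Let $m=\mathrm{rk}\,L_\mu$ and $L_\mu^F=G(H_\mu\otimes F[[t]])$.

**Step 1: a cyclic vector defined over $O$.** We want to write $D_\mu$ as a scalar differential operator with coefficients that reduce mod $\mathfrak p$. The cyclic vector theorem (Deligne, LNM 163, II.1.3) says that a finite-dimensional vector space with connection over a field of characteristic $0$ with a non-zero derivation has a cyclic vector. So there is $e\in L_\mu^F[t^{-1}]$ such that $e,D_\mu e,\dots,D_\mu^{m-1}e$ is an $F((t))$-basis. Since $D_\mu^i(t^re)=t^r(D_\mu+r)^ie$, the vector $t^re$ is again cyclic, by a triangular change of basis. So we may assume $e\in L_\mu^F$. Expand $e$ in an $O[[t]]$-basis of $L_\mu$, and take determinants in this basis. Changing $e$ by an element of $t^sL_\mu^F$, $s\ge0$, changes $D_\mu^ie\in t^{-i}L^F_\mu$ by an element of $t^{s-i}L^F_\mu$.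 So it changes $\det(e,\dots,D_\mu^{m-1}e)$ by an element of $t^{s-m(m-1)/2}F[[t]]$. For $s$ large we may thus truncate the coefficients of $e$ to polynomials in $t$ while keeping the determinant non-zero, and then multiply by a non-zero integer so that they lie in $O[t]$. Now $e\in L_\mu$, $D_\mu^ie\in t^{-i}L_\mu$, and the determinant is a non-zero element of $O((t))$. Invert its leading coefficient by enlarging $m_0$. Then the determinant is a unit in $O((t))$, the vectors $D_\mu^ie$, $i<m$, form an $O((t))$-basis of $L_\mu[t^{-1}]$, and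
$$D_\mu^me=\sum_{i<m}a_iD_\mu^ie,\qquad a_i\in O((t)).$$

**Step 2: all $a_i$ lie in $O[[t]]$.** Suppose not. Then $\max_i(-\mathrm{ord}\,a_i)/(m-i)=u/v>0$ (maximum over $i$ with $a_i\ne0$), with integers $u,v\ge1$. Let $t=\tau^v$. The $\tau$-order of $a_j\tau^{u(m-j)}$ is $v\,\mathrm{ord}\,a_j+u(m-j)\ge0$, with equality for some $j$. So $a_j\tau^{u(m-j)}$ is integral in $\tau$, with constant term $c_j\in O$, and not all $c_j$ vanish. Choose a prime $\mathfrak p$ of $O$ with $p\nmid v$ and some $c_j\not\equiv0$ mod $\mathfrak p$, and reduce mod $\mathfrak p$.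

*Nilpotence after adjoining $\tau$.* Let $V=L_{\mu,k}[t^{-1}]$ and $V_\tau=V\otimes_{k((t))}k((\tau))$. As $p\nmid v$, $\delta=\frac1v\tau\partial_\tau$ is a derivation of $k((\tau))$ extending $t\partial_t$, and $D_\mu$ extends to $V_\tau$ by the Leibniz rule with respect to $\delta$. Since $\delta\tau^r=\frac rv\tau^r$ with $\frac rv\in\mathbb F_p$, we have $\delta^p=\delta$. In characteristic $p$, $D_\mu^p(fx)=\delta^p(f)x+fD_\mu^px$; subtracting $D_\mu(fx)=\delta(f)x+fD_\mu x$ shows that $D_\mu^p-D_\mu$ is $k((\tau))$-linear on $V_\tau$. On $V$ it equals $t^{-p}(tD_\mu)^p=t^{-p}\nabla_\mu^p$, because $D_\mu t=t(D_\mu+1)$. By Lemma C, $\nabla_\mu^p$ is $k((t))$-linear and nilpotent on $V$. Hence $D_\mu^p-D_\mu$ is nilpotent on $V$, and by linearity on $V_\tau$.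

*Leading terms.* Put $f_i=\tau^{ui}D_\mu^ie$. This is a $k((\tau))$-basis of $V_\tau$, since the determinant of Step 1 is a unit in $O((t))$. Then
$$D_\mu f_i=\tfrac{ui}vf_i+\tau^{-u}f_{i+1}\ (i<m-1),\qquad D_\mu f_{m-1}=\tfrac{u(m-1)}vf_{m-1}+\tau^{-u}\sum_ja_j\tau^{u(m-j)}f_j .$$
Let $\Lambda_f=\bigoplus_ik[[\tau]]f_i$. Since $\delta$ preserves $k[[\tau]]$ and $u\ge1$, and $D_\mu(\tau^{-r}x)=\tau^{-r}(D_\mu-\frac rv)x$, the operator $D_\mu$ maps $\tau^{-r}\Lambda_f$ to $\tau^{-r-u}\Lambda_f$. All terms coming from $\delta$ stay in $\tau^{-r}\Lambda_f\subset\tau^{-r-u+1}\Lambda_f$. So the induced map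
$$\tau^{-r}\Lambda_f/\tau^{-r+1}\Lambda_f\longrightarrow\tau^{-r-u}\Lambda_f/\tau^{-r-u+1}\Lambda_f$$
is, in the bases given by the $f_i$, the companion matrix $\Gamma$ of $X^m-\sum c_jX^j$, the same for all $r$. Since $pu>u$, the operator $D_\mu^p-D_\mu$ maps $\tau^{-r}\Lambda_f$ to $\tau^{-r-pu}\Lambda_f$ and induces $\Gamma^p$ on leading terms. If its $s$-th power is zero, then $\Gamma^{ps}=0$, so $\Gamma$ is nilpotent. But its characteristic polynomial $X^m-\sum c_jX^j$ is not $X^m$ over $k$. This contradiction proves the claim.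

**Step 3: the lattice.** By Step 2, $\Lambda_\mu:=\bigoplus_{i<m}O[[t]]D_\mu^ie$ is $D_\mu$-stable. Since $D_\mu^ie\in t^{-i}L_\mu$, it lies in $t^{-(m-1)}L_\mu$. Since the determinant is a unit in $O((t))$, the inverse of the change of basis matrix has entries in $O((t))$, so $t^cL_\mu\subset\Lambda_\mu$ for $c$ large. $\square$

**A gain of $p$ orders per power, with a uniform loss.** Fix this $O$ and one $c$ that works for all $\mu$, and set $c_0=2c$. The number $c_0$ does not depend on $\mathfrak p$. The inclusions of Lemma D are given by matrices over $O[[t]]$, so they reduce mod $\mathfrak p$ to $t^cL_{\mu,k}\subset\Lambda_{\mu,k}\subset t^{-c}L_{\mu,k}$, with $\Lambda_{\mu,k}$ stable under $D_\mu$. Hence $\nabla_\mu^p=t^p(D_\mu^p-D_\mu)$ maps $\Lambda_{\mu,k}$ into $t^p\Lambda_{\mu,k}$. As it is $k[[t]]$-linear,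
$$(\Psi+\mu^p)^jL_{\mu,k}\subset t^{-c}(\Psi+\mu^p)^j\Lambda_{\mu,k}\subset t^{pj-c}\Lambda_{\mu,k}\subset t^{\,pj-c_0}L_{\mu,k}\qquad(j\ge0). \tag{10}$$

## 10. Order at $0$ against degree at $\infty$: proof of Theorem 1

**Step 1: the test vector.** Let $\mathfrak p$ be a prime of $O$ with residue characteristic $p>c_0$. Let $\lambda$ be an eigenvalue of $A$ on $H_k$, $h\in R_k$, $j\ge1$. By Lemmas B and C, the eigenvalue $\kappa-\lambda$ of $\Psi$ equals $-\mu^p$ for a unique $\mu$. (We do not need to know which $\mu$, because $\kappa$ is not known.) The vector $\Phi(e_\lambda\ast h)\in H_k[t]$ lies in the generalized $(-\mu^p)$-eigenspace of $\Psi$, so by (9) it lies in $L_{\mu,k}[t^{-1}]\cap H_k[[t]]=L_{\mu,k}$. Put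
$$w=(\Psi-\kappa+\lambda)^j\Phi(e_\lambda\ast h)=(\Psi+\mu^p)^j\Phi(e_\lambda\ast h).$$

**Step 2: order at $t=0$.** $\Psi$ and $\Phi(e_\lambda\ast h)$ are polynomial in $t$, so $w\in H_k[t]$. By (10), $w\in t^{pj-c_0}H_k[[t]]$.

**Step 3: degree at $t=\infty$.** Put $\xi=\beta-\kappa+\lambda=-(c_1-\lambda)+\sum_{l\ge1}t^{-pl}\beta_l$. As $\Psi$ is multiplication by $\beta$ via $\Phi$, we have $w=\Phi(U)$ with
$$U=\xi^j\ast e_\lambda\ast h=\sum_{l\ge0}t^{-pl}U_l,\qquad U_0=(-1)^j(c_1-\lambda)^j\ast e_\lambda\ast h,\quad U_l\in R_k . \tag{11}$$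
By (6), each $\Phi(U_l)$ has $t$-degree at most $pn$, so the polynomial $w=\sum_lt^{-pl}\Phi(U_l)$ has $t$-degree at most $pn$.

**Step 4: comparison.** Take $j=n+1$ and $h=1$. Then $w$ has degree at most $pn$ and is divisible by $t^{p(n+1)-c_0}$, where $p(n+1)-c_0>pn$. So $w=0$. As $\Phi$ is injective over $k((t^{-1}))$, $U=0$, hence $U_0=0$, that is, $(c_1-\lambda)^{n+1}\ast e_\lambda=0$ in $R_k$.

**Step 5: back to characteristic $0$.** The eigenvalues of $A$ on $H_k$ and their idempotents are the reductions of those over $O$. Thus for each eigenvalue $\lambda\in O$, the element $(c_1-\lambda)^{n+1}\ast e_\lambda$ of the free $O$-module $R_O$ vanishes modulo all but finitely many primes of $O$. A non-zero element of $O$ lies in only finitely many primes, so the element is zero. This is (3), and Theorem 1 is proved. $\blacksquare$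

## 11. At most one block of size $n+1$: proof of Theorem 2

**Step 1: a rank bound mod $\mathfrak p$.** With $j=n$ the comparison just fails to force $w=0$; we see how much room is left. Let $x=\sum_\lambda(c_1-\lambda)\ast e_\lambda\in R_O$, the nilpotent part of $c_1$, so $x^n=\sum_\lambda(c_1-\lambda)^n\ast e_\lambda$. Let $\mathfrak p$ be as in Section 10 and $h\in R_k$. Sum the vectors $w$ of Section 10 with $j=n$ over all $\lambda$, and call the sum $w$ again. By Step 2 there and (11), $w=\Phi(U)$ is polynomial in $t$, lies in $t^{pn-c_0}H_k[[t]]$, and $U=\sum_{l\ge0}t^{-pl}U_l$ with $U_0=(-1)^nx^n\ast h$.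

Suppose $x^n\ast h$ has zero component in $H^{2n}$. Then $\deg_t\Phi(U_0)\le p(n-1)$ by (6), because only degrees $2a$ with $a\le n-1$ occur. Also $\deg_t\big(t^{-pl}\Phi(U_l)\big)\le pn-p$ for $l\ge1$. So $\deg_tw\le p(n-1)<pn-c_0$, which forces $w=0$, then $U=0$, then $x^n\ast h=0$. Hence $x^n\ast R_k$ injects into $H_k^{2n}=k$: multiplication by $x^n$ on $R_k$ has rank at most $1$.

**Step 2: at most one block in even cohomology.** For almost all $\mathfrak p$ the rank of multiplication by $x^n$ mod $\mathfrak p$ equals its rank in characteristic $0$. So $\dim_{\mathbb C}x^n\ast R_{\mathbb C}\le1$. By Theorem 1, $x^{n+1}=0$, and a block of size $s\le n+1$ contributes to the image of $x^n$ one dimension if $s=n+1$ and nothing otherwise. So this dimension is the number of blocks of size $n+1$ in $H^{ev}$, and there is at most one.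

**Step 3: its eigenvalue is an integer.** Since $A$ is defined over $\mathbb Z$, Galois conjugation permutes the eigenvalues and preserves block sizes. The block being unique, its eigenvalue is fixed by all conjugations, hence rational. It is also an algebraic integer, hence an integer.

**Step 4: none in odd cohomology.** On $e_\lambda\ast H^{odd}$ the operator $(A-\lambda)^n$ acts as $x^n$, so we must show $x^n\ast H^{odd}(M;\mathbb C)=0$. If $x^n=0$ in $R_{\mathbb C}$, this is clear. Otherwise put $y=x^n$. By Step 2, $y\ast R_{\mathbb C}=\mathbb Cy$, so $y\ast b=\chi(b)y$ for a character $\chi$ of $R_{\mathbb C}$. For odd $h,h'$, graded commutativity gives $h\ast h=0$, so $(h\ast h')^2=-h\ast h\ast h'\ast h'=0$, and therefore $\chi(h\ast h')=0$. By the Frobenius property,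
$$\langle y\ast h,h'\rangle=\int_My\ast(h\ast h')=\chi(h\ast h')\int_My=0 .$$
The Poincaré pairing on $H^{odd}$ is non-degenerate, so $y\ast H^{odd}=0$. Blocks in odd cohomology thus have size at most $n$, and Theorem 2 is proved. $\blacksquare$
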